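# Strictly convex planar bodies without local symmetries are determined by their covariogram near the origin, and also near the boundary of its support

## 1. Two chords with the same vector

We work in the plane $\mathbb E^2$ with origin $o$. Write $n(\theta)=(\cos\theta,\sin\theta)$, let $J$ be the rotation by $+\pi/2$, and put $\tau(\theta)=Jn(\theta)=n'(\theta)$. Then $\tau'=-n$, $n=-J\tau$, and
$$\langle\tau(\vartheta),n(\theta)\rangle=\sin(\theta-\vartheta),\qquad n(\vartheta)=\cos(\vartheta-\theta)\,n(\theta)+\sin(\vartheta-\theta)\,\tau(\theta).\tag{1}$$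
Every $x\ne o$ is written $x=|x|\tau(\vartheta_x)$, and we call $\vartheta_x$ its direction. Given $x$, draw $n(\vartheta_x)$ pointing up. Then $x$ points to the left, and $J^{-1}x=|x|n(\vartheta_x)$ points up. "Height" means the value of $\langle\cdot,n(\vartheta_x)\rangle$, and "ccw" means counterclockwise.

A convex body is a compact convex set with nonempty interior; it is strictly convex if its boundary contains no nondegenerate segment. The difference body of $C$ is $DC=C+(-C)=\{y-z:y,z\in C\}$.

Let $C$ be strictly convex and $x=r\tau(\vartheta)$, $r>0$. A chord of $C$ with vector $x$ is a pair $(P,P+x)$ of points of $\mathrm{bd}\,C$. How many are there? Let $\ell(s)$ be the length of $C\cap\{\langle\cdot,n(\vartheta)\rangle=s\}$. As functions of $s$, the left end of this section is concave and the right end is convex (leftward coordinate), so $\ell$ is concave on the interval of heights of $C$. It is strictly concave: if $\ell$ were affine on an interval, both ends would be affine there and $\mathrm{bd}\,C$ would contain segments. It vanishes at the lowest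 and highest heights, where the face is one point. Its maximum is the largest $r$ with $r\tau(\vartheta)\in DC$. A line meets $\mathrm{bd}\,C$ in at most two points, so a chord with vector $x$ is a full section of length $r$. Therefore there are exactly two chords, at heights $s^-<s^+$, if $x\in\mathrm{int}\,DC\setminus\{o\}$, and exactly one if $x\in\mathrm{bd}\,DC$.

**Definition 1.1.** For $x\in\mathrm{int}\,DC\setminus\{o\}$ let $p_C(x)$ be the starting point of the upper chord and $q_C^+(x)=p_C(x)+x$ its endpoint; let $q_C^-(x)$ be the endpoint of the lower chord $(q_C^--x,\,q_C^-)$. Put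
$$Y_C(x)=q_C^+(x)-q_C^-(x),$$
and let $\mathrm{arc}_C(x)$ be the closed ccw arc of $\mathrm{bd}\,C$ from $p_C(x)$ to $p_C(x)+x$.

So the two chords span an inscribed parallelogram: one pair of sides has vector $x$, the other has vector $Y_C(x)$. For the unit disc and $0<r<2$ the two chords are at heights $\pm\sqrt{1-r^2/4}$, so $Y_C(x)=\sqrt{4-r^2}\,J^{-1}x/r$. Applying the formula again gives a vector of length $\sqrt{4-(4-r^2)}=r$ in direction $J^{-2}x/r=-x/r$; that is, $Y_C(Y_C(x))=-x$. This is general.

**Lemma 1.2.** *For $x\in\mathrm{int}\,DC\setminus\{o\}$:*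
*(a) $p_{-C}(x)=-q_C^-(x)$, so*
$$Y_C(x)=p_C(x)+x+p_{-C}(x);\tag{2}$$
*(b) $Y_C(-x)=-Y_C(x)$; (c) $Y_C(x)\in\mathrm{int}\,DC\setminus\{o\}$ and $Y_C(Y_C(x))=-x$.*

*Proof.* (a) Negating the lower chord of $C$ gives the points $-q_C^-$ and $-q_C^-+x$ of $\mathrm{bd}(-C)$, at height $-s^-$. This is the upper chord of $-C$ with vector $x$.

(b) Passing from $x$ to $-x$ reverses chords and exchanges up and down. So $q_C^+(-x)=q_C^-(x)-x$ and $q_C^-(-x)=p_C(x)$, and $Y_C(-x)=q_C^-(x)-x-p_C(x)=-Y_C(x)$.

(c) Let $q^\pm=q^\pm_C(x)$ and $z=q^+-q^-\neq o$. Then $(q^-,q^+)$ and $(q^--x,q^+-x)$ are two distinct chords with vector $z$, so $z\in\mathrm{int}\,DC\setminus\{o\}$. Since $q^+$ is higher than $q^-$, we have $\langle z,J^{-1}x\rangle>0$, hence $\langle -x,J^{-1}z\rangle=\langle -Jx,z\rangle=\langle J^{-1}x,z\rangle>0$. So shifting by $-x$ moves up in the sense of $z$, and the second chord is the upper chord for $z$. Hence $Y_C(z)=(q^+-x)-q^+=-x$. $\square$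

What is the parallelogram for? Lemma 2.3 shows that $-JY_C$ is the gradient of the covariogram of $C$. Formula (2) then expresses this gradient through the upper chords of $C$ and $-C$ alone, and (c) transports information about vectors near $\mathrm{bd}\,DC$ to vectors near $o$. So two different data sets lead to one identity about short chords, and the rest is geometry of short chords.

## 2. The covariogram, local symmetries, and the theorem

**Definition 2.1.** The covariogram of a convex body $K$ is $g_K(x)=\mathrm{area}(K\cap(K+x))$; its support is $DK$. For convex bodies $K,H$ and a set $X\subset\mathbb E^2$, the condition $\mathbf{GC}(X)$ means that $g_K=g_H$ on some neighborhood of $X$.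

Translations and reflections in points do not change $g_K$: $g_{K+v}=g_K$, and $g_{-K}(x)=\mathrm{area}(K\cap(K-x))=\mathrm{area}((K+x)\cap K)=g_K(x)$. So "$H$ is a translate of $K$ or of $-K$" is the most one can hope for.

**Definition 2.2.** An arc of $\mathrm{bd}\,K$ is non-degenerate if it is neither a point nor contained in a segment. A local symmetry of $K$ is a pair $A^+,A^-$ of non-degenerate arcs of $\mathrm{bd}\,K$ with $A^-=c-A^+$ for some $c$. $K$ is locally symmetric if it has a local symmetry, and globally non-symmetric if it has none.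

A centrally symmetric body such as a disc is locally symmetric. The convex hull of the unit disc and the point $(2,0)$ is not centrally symmetric, but its boundary contains the unit circle arcs with angles in $[\pi/3,2\pi/3]$ and in $[4\pi/3,5\pi/3]$, which are reflections of each other in $o$; it is locally symmetric. The Reuleaux triangle is globally non-symmetric, as we shall check in Section 5.

For $K$ of class $\mathcal C^2_+$ (boundary a $C^2$ curve with nowhere vanishing curvature) and globally non-symmetric, it is a known result that $\mathbf{GC}(\{o\})$, and also $\mathbf{GC}(\mathrm{bd}\,DK)$, determines $K$ up to translations and reflections. The paper of Gennadiy Averkov and Gabriele Bianchi, "Retrieving convex bodies from restricted covariogram functions", arXiv:math/0702892 (2007), is the source of the question whether strict convexity suffices. It does.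

**Theorem 1.** *Let $K,H$ be planar convex bodies, $K$ strictly convex without local symmetries, and let $X=\{o\}$ or $X=\mathrm{bd}\,DK$. If $\mathbf{GC}(X)$ holds, then $H$ is a translate of $K$ or of $-K$.*

Let us see by hand what the data give at first order. For any convex body $C$, slicing parallel to $\tau(\vartheta)$ gives $g_C(r\tau(\vartheta))=\int(\ell(s)-r)^+ds$, so
$$\frac{g_C(o)-g_C(r\tau(\vartheta))}{r}=\int\min(\ell(s)/r,1)\,ds\ \longrightarrow\ \text{width of }C\text{ in direction }n(\vartheta)\qquad(r\downarrow0),\tag{3}$$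
because $\ell>0$ strictly between the extreme heights. Thus the slopes at $o$ are the widths, and this is not enough: the Reuleaux triangle and the disc of the same width $1$ have the same widths and the same difference body. Their covariograms differ already at $o$, where the values are the areas $(\pi-\sqrt3)/2$ and $\pi/4$. To get more we need the full derivative.

**Lemma 2.3.** *Let $C$ be strictly convex and $x\in\mathrm{int}\,DC\setminus\{o\}$. Then $g_C$ has at $x$ the directional derivatives $\langle-JY_C(x),v\rangle$.*

*Proof.* Let $|v|=1$, let $m_s=\{y:\langle y,Jv\rangle=s\}$ be the lines parallel to $v$, with coordinate increasing along $v$, and let $C\cap m_s=[\alpha,\beta]$, $(C+x)\cap m_s=[\alpha',\beta']$. Then $g_C(x+tv)=\int L_s(t)\,ds$ with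
$$L_s(t)=\bigl(\min(\beta,\beta'+t)-\max(\alpha,\alpha'+t)\bigr)^+,$$
and $L_s\equiv0$ if one of the two sections is empty. The minimum and the maximum are nondecreasing and $1$-Lipschitz in $t$, so $L_s$ is $1$-Lipschitz.

Discard the lines that support $C$ or $C+x$ and the lines through $q^\pm=q_C^\pm(x)$: finitely many values of $s$. For the others with two nonempty sections, $\alpha<\beta$, $\alpha'<\beta'$, and no endpoint of one section is an endpoint of the other, since a common endpoint $Q$ would have $Q,Q-x\in\mathrm{bd}\,C$, so $Q\in\{q^+,q^-\}$. If the sections are disjoint, $L_s=0$ near $t=0$, and $\beta',\alpha'\notin C$. If they overlap, the minimum has derivative $1$ or $0$ at $t=0$ according to whether $\beta'<\beta$ or not; as $\beta'>\alpha$, this is the indicator of $\beta'\in\mathrm{int}\,C$. The same reasoning applies to $\alpha'$. In all cases $L_s'(0)=1[\beta'\in\mathrm{int}\,C]-1[\alpha'\in\mathrm{int}\,C]$. By dominated convergence, with $\Gamma=\mathrm{bd}(C+x)\cap\mathrm{int}\,C$,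
$$\frac{d}{dt}\Big|_{t=0}g_C(x+tv)=\int\bigl(1[\beta'_s\in\Gamma]-1[\alpha'_s\in\Gamma]\bigr)\,ds.$$

We identify $\Gamma$. Draw $n(\vartheta_x)$ up, so $x$ points left. The right boundary points of $C$ at heights in $(s^-,s^+)$ are moved by $x$ into $\mathrm{int}\,C$, because $\ell>r$ there and open chords of a strictly convex body are interior. The right boundary points at heights outside $[s^-,s^+]$, where $\ell<r$, and all left boundary points are moved outside $C$. The right boundary points at heights $s^\pm$ go to $q^\pm$. The right boundary is traversed upwards in ccw orientation, so $\Gamma$ is the open ccw arc of $\mathrm{bd}(C+x)$ from $q^-$ to $q^+$.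

Along $\mathrm{bd}(C+x)$, traversed ccw, the function $s=\langle\cdot,Jv\rangle$ increases on the points $\beta'_s$ (the front in direction $v$) and decreases on the points $\alpha'_s$. Cut $\Gamma$ at the at most two points where $s$ is extremal. On each piece the integral above counts the length of the range of $s$ with sign $+$ if $s$ increases and $-$ if it decreases, that is, the change of $s$. The sum of the changes is $\langle q^+-q^-,Jv\rangle=\langle-JY_C(x),v\rangle$. $\square$

For the unit disc this says that $g_C$ has radial derivative $-\sqrt{4-r^2}$ at distance $r$.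

## 3. Boundary points and their outer normals

Let $C$ be strictly convex with support function $h_C(\theta)=\max_{y\in C}\langle y,n(\theta)\rangle$. The face of $C$ with outer normal $n(\theta)$ is one point, called $\gamma_C(\theta)$. We use the following textbook facts (Schneider, *Convex Bodies: The Brunn–Minkowski Theory*): $h_C$ is $C^1$ with $h_C'=\langle\gamma_C,\tau\rangle$, so $\gamma_C=h_Cn+h_C'\tau$ is continuous, and $\gamma_C$ runs once, weakly monotonically, ccw around $\mathrm{bd}\,C$. For $P\in\mathrm{bd}\,C$ the set $N_C(P)=\gamma_C^{-1}(P)$ of normals at $P$ is a closed arc of length $<\pi$; if $w\in\mathrm{int}\,C$, then $\langle n(\theta),P-w\rangle>0$ for $\theta\in N_C(P)$. Put $N_C[\theta]=N_C(\gamma_C(\theta))$. Only countably many points have nondegenerate normal arcs. By continuity of $\gamma_C$, if $R_j\to R$, $\theta_j\in N_C(R_j)$ and $\theta_j\to\theta$, then $\theta\in N_C(R)$.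

For the Reuleaux triangle a vertex has a normal arc of length $\pi/3$, and points inside the circular arcs have one normal. Angles are taken mod $2\pi$ and lifted to $\mathbb R$ when intervals are compared.

**Lemma 3.1.** *If $P\ne Q$ are in $\mathrm{bd}\,C$ and $Q-P=|Q-P|\tau(\vartheta)$, then $N_C(P)\subset(\vartheta-\pi,\vartheta)$ and $N_C(Q)\subset(\vartheta,\vartheta+\pi)$. The open ccw arc from $P$ to $Q$ is $\{R\in\mathrm{bd}\,C:\langle R-P,n(\vartheta)\rangle>0\}$, and it contains $\gamma_C(\vartheta)$.*

*Proof.* For $\theta\in N_C(P)$ strict convexity gives $\langle Q-P,n(\theta)\rangle<0$, which by (1) is $\sin(\theta-\vartheta)<0$. For $\theta\in N_C(Q)$ the sign is opposite. Going ccw from $N_C(P)$ one meets $\vartheta$ and then $N_C(Q)$, so $\gamma_C(\vartheta)$ is on the open ccw arc from $P$ to $Q$; being the unique highest point, it satisfies $\langle\gamma_C(\vartheta)-P,n(\vartheta)\rangle>0$. The line $PQ$ cuts $\mathrm{bd}\,C$ into two open arcs, one in each open half plane. $\square$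

**Lemma 3.2.** *If $P=\gamma_C(\varphi_1)\ne Q=\gamma_C(\varphi_2)$ with $\varphi_1<\varphi_2<\varphi_1+\pi$, then the direction of $Q-P$ lies in $(\varphi_1,\varphi_2)$ mod $2\pi$.*

*Proof.* By Lemma 3.1 the direction lies, mod $2\pi$, in $(\varphi_1,\varphi_1+\pi)\cap(\varphi_2-\pi,\varphi_2)=(\varphi_1,\varphi_2)$; other shifts of the second interval by multiples of $2\pi$ do not meet the first. $\square$

**Lemma 3.3.** *Let $A,B$ be strictly convex and let $\Gamma\subset\mathrm{bd}\,A\cap\mathrm{bd}\,B$ be a nondegenerate arc.*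
*(a) $N_A(R)=N_B(R)$ for $R\in\mathrm{relint}\,\Gamma$.*
*(b) Let $\Gamma$ be a proper closed arc, $R_1$ before $R_2$ (ccw on $\mathrm{bd}\,A$) in $\mathrm{relint}\,\Gamma$, $R_1\ne R_2$, and $\varphi_i\in N_A(R_i)$ with $\varphi_1<\varphi_2<\varphi_1+2\pi$. Then $\gamma_A=\gamma_B$ on $[\varphi_1,\varphi_2]$, and $\gamma_A$ is not constant on $(\varphi_1,\varphi_2)$.*

*Proof.* (a) Shrink $\Gamma$ to a proper closed arc with $R$ still in its relative interior. Then $\mathrm{conv}\,\Gamma$ is the part of $A$, and also of $B$, on one side of the line through the endpoints of $\Gamma$, and $R$ is not on that line. So $A$, $B$, $\mathrm{conv}\,\Gamma$ coincide near $R$, and a line that supports a convex body locally supports it globally.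

(b) For $\theta\in[\varphi_1,\varphi_2]$ the point $R=\gamma_A(\theta)$ lies on the subarc from $R_1$ to $R_2$, so in $\mathrm{relint}\,\Gamma$, and $\theta\in N_A(R)=N_B(R)$ means $\gamma_B(\theta)=R$. As $\gamma_A(\varphi_1)\neq\gamma_A(\varphi_2)$, continuity excludes constancy on the open interval. $\square$

## 4. Short chords sit near the top

This section gives criteria for recognizing the upper chord. Let $D$ be a strictly convex body that is a difference body, and let $C$ be any strictly convex body with $DC=D$. The width of $C$ in direction $n(\theta)$ is $h_C(\theta)+h_C(\theta+\pi)=h_D(\theta)$. Put $\omega=\min h_D$, $R=\max h_D$, let $\rho>0$ be the minimum of the radial function of $D$, put $M=R/\rho$, and fix $r_0\in(0,\rho/2]$ with $(M+2)r_0<\omega/4$. These numbers depend on $D$ only, and $\max\ell\ge\rho$ in every direction.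

**Lemma 4.1.** *Let $C$ be strictly convex with $DC=D$.*
*(a) If $0<|x|\le\rho/2$, the upper chord has height $\ge h_C(\vartheta_x)-M|x|$ and the lower one has height $\le-h_C(\vartheta_x+\pi)+M|x|$. If $0<|x|<r_0$ and $(P,P+x)$ is a chord of $C$ with $\langle P,n(\vartheta_x)\rangle>h_C(\vartheta_x)-\omega/2$, then $P=p_C(x)$.*
*(b) $p_C$ is continuous on $0<|x|<r_0$.*
*(c) All $Q\in\mathrm{arc}_C(x)$, $0<|x|\le\rho/2$, satisfy $\langle Q,n(\vartheta_x)\rangle\ge h_C(\vartheta_x)-M|x|$. If $x_j\to o$ and $\vartheta_{x_j}\to\vartheta$, then $\mathrm{arc}_C(x_j)\to\gamma_C(\vartheta)$; and $\sup_{0<|x|\le t}\mathrm{diam}\,\mathrm{arc}_C(x)\to0$ as $t\to0$.*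
*(d) If $P\ne Q\in\mathrm{bd}\,C$, $|Q-P|<r_0$, and the ccw arc from $P$ to $Q$ has diameter $<\omega/2$, then $P=p_C(Q-P)$.*

*Proof.* (a) Let $s^*$ be the height where $\ell$ is maximal. Concavity gives, for $s\in[s^*,h_C(\vartheta_x)]$,
$$\ell(s)\ge\rho\,\frac{h_C(\vartheta_x)-s}{h_C(\vartheta_x)-s^*}\ge\frac{\rho\,(h_C(\vartheta_x)-s)}{R}.$$
Since $|x|<\rho\le\ell(s^*)$, the upper chord is above $s^*$, and $\ell(s^+)=|x|$ gives $h_C(\vartheta_x)-s^+\le M|x|$. The lower chord is treated in the same way. If $|x|<r_0$, the lower chord has height at most $h_C(\vartheta_x)-h_D(\vartheta_x)+Mr_0<h_C(\vartheta_x)-\omega+\omega/4<h_C(\vartheta_x)-\omega/2$, so a chord above $h_C(\vartheta_x)-\omega/2$ is the upper one.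

(b) Let $x_j\to x$. A limit point $P$ of $p_C(x_j)$ satisfies $P,P+x\in\mathrm{bd}\,C$ and, by (a), has height at least $h_C(\vartheta_x)-M|x|>h_C(\vartheta_x)-\omega/2$. So $P=p_C(x)$.

(c) By Lemma 3.1, points of $\mathrm{arc}_C(x)$ are at least as high as $p_C(x)$. In the limit $x_j\to o$, limits of points of the arcs have height $h_C(\vartheta)$, so they equal $\gamma_C(\vartheta)$. The statement on diameters follows by compactness of the circle of directions.

(d) By Lemma 3.1 the arc contains $\gamma_C(\vartheta)$, where $\vartheta=\vartheta_{Q-P}$. So $P$ has height $>h_C(\vartheta)-\omega/2$, and (a) applies. $\square$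

## 5. One identity from both hypotheses, and the midpoint curves

**Proposition 5.1.** *Let $K$ be strictly convex and let $\mathbf{GC}(X)$ hold with $X=\{o\}$ or $X=\mathrm{bd}\,DK$. Then $H$ is strictly convex, $DH=DK=:D$, and with $K'=-K$, $H'=-H$ there is $\varepsilon_0\in(0,\rho/2]$ with*
$$p_K(x)+p_{K'}(x)=p_H(x)+p_{H'}(x)\qquad(0<|x|<\varepsilon_0).\tag{E}$$

*Proof.* **Step 1: $DH=DK$.** If $X=\{o\}$, then by (3) $K$ and $H$ have the same widths, that is, $h_{DK}=h_{DH}$. Let $X=\mathrm{bd}\,DK$. For a convex body $C$, $g_C(x)>0$ iff $\mathrm{int}\,C\cap(\mathrm{int}\,C+x)\neq\emptyset$ iff $x\in\mathrm{int}\,C-\mathrm{int}\,C$, and this open convex set with closure $DC$ is $\mathrm{int}\,DC$. Near each point of $\mathrm{bd}\,DK$ there are points with $g_H=g_K>0$ and points with $g_H=g_K=0$. So $\mathrm{bd}\,DK\subset\mathrm{bd}\,DH$, and the two are equal because each ray from $o$ meets each of them once.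

**Step 2: $H$ is strictly convex.** The face of a sum with a given normal is the sum of the faces. So $D=K+(-K)$ has only one-point faces, and the faces of $H$, being summands of faces of $D=H+(-H)$, are points.

**Step 3: the identity.** By (2), (E) says $Y_K=Y_H$ for $0<|x|<\varepsilon_0$. If $X=\{o\}$ this is Lemma 2.3. Let $X=\mathrm{bd}\,D$. By compactness and Lemma 2.3 there is $\delta>0$ with $Y_K=Y_H$ on $\{y\in\mathrm{int}\,D\setminus\{o\}:\mathrm{dist}(y,\mathrm{bd}\,D)<\delta\}$. For small $x\ne o$ put $z=Y_K(x)$. By Lemma 4.1(a), $\langle z,n(\vartheta_x)\rangle=s^+-s^-\ge h_D(\vartheta_x)-2M|x|$, and $z\in\mathrm{int}\,D$ by Lemma 1.2(c), so $\mathrm{dist}(z,\mathrm{bd}\,D)\le2M|x|<\delta$. Hence $Y_H(z)=Y_K(z)=-x$, and by Lemma 1.2(b),(c)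
$$-Y_H(x)=Y_H(-x)=Y_H(Y_H(z))=-z,$$
i.e. $Y_H(x)=Y_K(x)$. $\square$

**Standing assumptions for Sections 5–10, from here on.** $K,H$ are strictly convex, $DK=DH=D$, (E) holds, $K'=-K$, $H'=-H$. The constants of Section 4 serve all four bodies and their translates. (E) is symmetric under $K\leftrightarrow K'$, under $H\leftrightarrow H'$, and under exchanging $(K,K')$ with $(H,H')$; replacing $H$ by $H+v$ and $H'$ by $H'-v$ preserves it.

Since $\gamma_{-C}(\theta)=-\gamma_C(\theta+\pi)$ and faces add, $\gamma_D(\theta)=\gamma_K(\theta)-\gamma_K(\theta+\pi)$. Put $m_C(\theta)=\frac12(\gamma_C(\theta)+\gamma_C(\theta+\pi))$, the midpoint of the two points of $C$ with opposite normals; it is continuous and $\pi$-periodic. Then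
$$\gamma_K=\tfrac12\gamma_D+m_K,\quad\gamma_{K'}=\tfrac12\gamma_D-m_K,\quad\gamma_H=\tfrac12\gamma_D+m_H,\quad\gamma_{H'}=\tfrac12\gamma_D-m_H.\tag{4}$$
Put
$$\zeta_+=m_K-m_H=\gamma_K-\gamma_H=-(\gamma_{K'}-\gamma_{H'}),\qquad\zeta_-=m_K+m_H=\gamma_K-\gamma_{H'}=\gamma_H-\gamma_{K'}.\tag{5}$$
Because $h_C=\langle\gamma_C,n\rangle$, $H$ is a translate of $K$ iff $\zeta_+$ is constant, and of $-K$ iff $\zeta_-$ is constant. This is what we must prove.

**Lemma 5.2.** *If $P\in K$, $P'\in K'$ and $P+P'=\gamma_D(\theta)$, then $P=\gamma_K(\theta)$ and $P'=\gamma_{K'}(\theta)$; likewise for $H,H'$. Hence $N_D[\theta]=N_K[\theta]\cap N_{K'}[\theta]=N_H[\theta]\cap N_{H'}[\theta]$. If $\gamma_D$ is constant on an interval, so are $\gamma_K,\gamma_{K'},\gamma_H,\gamma_{H'},m_K,m_H$.*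

*Proof.* Taking inner products with $n(\theta)$, and since $h_D=h_K+h_{K'}$, both $P$ and $P'$ must attain the maximum. If $\gamma_D(\theta')=\gamma_D(\theta)$, apply this to $P=\gamma_K(\theta')$, $P'=\gamma_{K'}(\theta')$. $\square$

**Lemma 5.3.** *Let $K$ be strictly convex. (a) If $m_K$ is constant on an interval on which $\gamma_D$ is not constant, then $K$ has a local symmetry. (b) If $K$ has a local symmetry $A^-=c-A^+$, then on some open interval $m_K=c/2$ and $\gamma_D$ is not constant.*

*Proof.* (a) Pass to a closed subinterval $I$ of length $<\pi$ on which $\gamma_D$ is not constant, and let $m_K=\mu$ there. Then $\gamma_K=\frac12\gamma_D+\mu$ is not constant on $I$, and $A^+=\gamma_K(I)$, $A^-=\gamma_K(I+\pi)=2\mu-\gamma_K(I)$ are arcs of $\mathrm{bd}\,K$, not points, and not contained in segments by strict convexity.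

(b) $K$ and $c-K$ share $A^-$. By Lemma 3.3(b), applied to a proper closed subarc, $\gamma_K(\theta)=\gamma_{c-K}(\theta)=c-\gamma_K(\theta+\pi)$ on an open interval where $\gamma_K$ is not constant. There $m_K=c/2$ and $\gamma_D=2\gamma_K-c$ is not constant. $\square$

As an example, let $v_1,v_2,v_3$ be the vertices of an equilateral triangle with side $1$ and $K$ the Reuleaux triangle, the intersection of the unit discs about the $v_j$. The boundary arc opposite $v_j$ is $\{v_j+n(\theta):\theta\in J_j\}$ with an arc $J_j$ of length $\pi/3$, and $N_K(v_j)=J_j+\pi$. The six arcs $J_j$, $J_j+\pi$ cover the circle. For $\theta\in J_j$ we have $\gamma_K(\theta)=v_j+n(\theta)$, $\gamma_K(\theta+\pi)=v_j$, so $\gamma_D(\theta)=n(\theta)$ and $m_K(\theta)=v_j+\frac12n(\theta)$. So $m_K$ is constant on no interval, and by Lemma 5.3(b) $K$ has no local symmetry: Theorem 1 covers this body, which has corners.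

## 6. Comparing curvatures, and bodies that have none

Suppose first that both $K$ and $H$ are of class $\mathcal C_+^2$. Let $\rho_C=h_C+h_C''>0$ be the radius of curvature of $C$ as a function of the normal direction; then $\gamma_C'=\rho_C\tau$. Take the inner product of (E) with $n(\vartheta)$, for $x=r\tau(\vartheta)$, $r\to0$. Near $\gamma_C(\vartheta)$ the boundary is the graph $s=h_C(\vartheta)-\xi^2/(2\rho_C(\vartheta))+o(\xi^2)$. So the chord at depth $d$ below the top has length $2\sqrt{2\rho_C(\vartheta)d}\,(1+o(1))$, and the chord of length $r$ has depth $\frac{r^2}{8\rho_C(\vartheta)}(1+o(1))$. Since $h_K+h_{K'}=h_H+h_{H'}$, (E) gives the second of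
$$\rho_K+\rho_{K'}=\rho_H+\rho_{H'},\qquad\frac1{\rho_K}+\frac1{\rho_{K'}}=\frac1{\rho_H}+\frac1{\rho_{H'}},$$
and the first is $h_D+h_D''$ computed twice. Equal sums and equal sums of reciprocals give equal products, so $\{\rho_K,\rho_{K'}\}=\{\rho_H,\rho_{H'}\}$ in every direction. On an open interval where $\rho_K\ne\rho_{K'}$, continuity forces $\rho_H=\rho_K$ throughout or $\rho_H=\rho_{K'}$ throughout, and as $\gamma_C'=\rho_C\tau$, $\zeta_+$ or $\zeta_-$ is constant there. Such an interval exists unless $\rho_K=\rho_{K'}$ everywhere, in which case $m_K'=\frac12(\rho_K-\rho_{K'})\tau=o$.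

So with curvature, a shared boundary arc, up to translation and reflection, comes from a pointwise comparison. (The sign could still change between intervals; Section 9 deals with that.) The comparison breaks down for strictly convex bodies. If $\vartheta$ is interior to the normal arc of a corner, the body lies near that corner in an angle below which the section at depth $d$ has length at most a constant times $d$; the chord of length $r$ has depth at least a constant times $r$, and dividing by $r^2$ gives $\infty$. For the Reuleaux triangle this happens to $K$ or $K'$ in every direction except finitely many. Worse, take an atomless finite measure on the circle, concentrated on a Lebesgue null set and invariant under $\theta\mapsto\theta+\pi$. By Minkowski's existence theorem it is the surface area measure of a convex body $C$; as there are no atoms, $C$ is strictly convex, and $\gamma_C'=o$ at almost every direction. For such bodies the pair of radii is $\{0,0\}$ almost everywhere and carries no information.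

The way around is to not pass to the limit. For a fixed short $x$ translate $H$ by $c=p_K(x)-p_H(x)$, so that $K$ and $H+c$ share their upper chord with vector $x$ exactly; by (E), $K'$ and $H'-c$ then share theirs. The differences of the support functions of the two pairs are negatives of each other, so they have the same zeros. Comparing zeros and shared points replaces curvature. The next lemma sets up this comparison.

## 7. Common boundary points and common support lines

**Lemma 7.1.** *Let $A,B$ be strictly convex with $\mathrm{int}\,A\cap\mathrm{int}\,B\ne\emptyset$ and $\gamma_A(\theta)\ne\gamma_B(\theta)$ for all $\theta$. Let $f=h_A-h_B$ with zero set $Z$ on the circle. Then $Z$ is finite, and there is a bijection $P\mapsto z(P)$ from $\mathrm{bd}\,A\cap\mathrm{bd}\,B$ onto $Z$ (inverse $z\mapsto P_z$) such that:*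

*(a) for fixed $w\in\mathrm{int}\,A\cap\mathrm{int}\,B$ and $H_P=\{\theta:\langle n(\theta),P-w\rangle>0\}$, the disjoint arcs $N_A(P),N_B(P)\subset H_P$ are strictly separated in $H_P$ by $z(P)$; if $N_A(P)<N_B(P)$ in $H_P$ (ccw order), $f$ changes from $-$ to $+$ at $z(P)$, otherwise from $+$ to $-$;*

*(b) if $P\ne Q$ are common points and $Q-P=|Q-P|\tau(\vartheta)$, then mod $2\pi$ $z(P)\in(\vartheta-\pi,\vartheta)$ and $z(Q)\in(\vartheta,\vartheta+\pi)$. Moreover $N_A(P)$, $N_B(P)$ and the gap between them in $H_P$ lie in $(\vartheta-\pi,\vartheta)$, with the same order there as in $H_P$;*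

*(c) $z$ preserves the ccw cyclic order.*

For example, let $A$ be the unit disc about $(d,0)$ and $B$ the disc of radius $2$ about $o$. Then $\gamma_A-\gamma_B=(d,0)-n$ never vanishes if $d>0$, $d\ne1$, and $f(\theta)=d\cos\theta-1$. For $1<d<3$ there are two common points and two common support lines; for $0<d<1$ there are none of either.

*Proof.* We have $\gamma_A-\gamma_B=fn+f'\tau\ne o$, so at a zero of $f$ the derivative does not vanish. Zeros are simple, so isolated, and $Z$ is finite. A common element of $N_A(P)$ and $N_B(P)$ would give $\gamma_A(\theta)=\gamma_B(\theta)=P$; so they are disjoint.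

**Step 1: definition of $z(P)$ and (a).** Let $w-P=|w-P|\tau(\vartheta)$; by (1), $H_P=(\vartheta-\pi,\vartheta)$, and it contains $N_A(P)$, $N_B(P)$ because $w$ is interior to both bodies. On $H_P$ put
$$u_A(\theta)=\frac{h_A(\theta)-\langle P,n(\theta)\rangle}{\sin(\vartheta-\theta)}.$$
The denominator is positive, so $u_A\ge0$, with equality exactly on $N_A(P)$. The numerator is $\langle\gamma_A-P,n(\theta)\rangle$ with derivative $\langle\gamma_A-P,\tau(\theta)\rangle$, so by (1)
$$u_A'(\theta)=\frac{\langle\gamma_A(\theta)-P,\ \sin(\vartheta-\theta)\tau(\theta)+\cos(\vartheta-\theta)n(\theta)\rangle}{\sin^2(\vartheta-\theta)}=\frac{\langle\gamma_A(\theta)-P,n(\vartheta)\rangle}{\sin^2(\vartheta-\theta)}.$$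
Let $P_2\ne P$ be the second point of $\mathrm{bd}\,A$ on the line $Pw$; $P_2-P$ is a positive multiple of $\tau(\vartheta)$. By Lemma 3.1, $N_A(P_2)\subset(\vartheta,\vartheta+\pi)$. So for $\max N_A(P)<\theta<\vartheta$ the point $\gamma_A(\theta)$ is on the open ccw arc from $P$ to $P_2$, and $u_A'(\theta)>0$ by Lemma 3.1. For $\vartheta-\pi<\theta<\min N_A(P)$ it is on the open ccw arc from $P_2$ to $P$, and $u_A'(\theta)<0$. The same holds for $u_B$, with the same $\vartheta$. If $N_A(P)<N_B(P)$, then on $[\max N_A(P),\min N_B(P)]$ the function $u_A$ increases from $0$ and $u_B$ decreases to $0$. So $u_A-u_B=f/\sin(\vartheta-\cdot)$ is strictly increasing there from a negative to a positive value and has exactly one zero. Call it $z(P)$; $f$ changes there from $-$ to $+$. The other case is symmetric.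

**Step 2: (b) and injectivity.** By Lemma 3.1 for $A$ and $B$, $N_A(P),N_B(P)\subset H_P\cap(\vartheta-\pi,\vartheta)$. The intersection of two open half circles is connected, so it contains the gap between $N_A(P)$ and $N_B(P)$, hence $z(P)$, and the two ccw orders agree on it. Similarly for $Q$, with $(\vartheta,\vartheta+\pi)$. In particular $z(P)\ne z(Q)$.

**Step 3: surjectivity.** Let $f(z)=0$. Then $\gamma_A(z)-\gamma_B(z)=f'(z)\tau(z)$; exchanging $A$ and $B$ if necessary, let $\gamma_A(z)=\gamma_B(z)+\lambda\tau(z)$, $\lambda>0$. Both points are on the common support line $L$. Use polar coordinates about $w$. As $A\cap L$ and $B\cap L$ are single points, the radial function of $B$ exceeds that of $A$ in direction $\gamma_B(z)-w$, and the reverse holds in direction $\gamma_A(z)-w$. By continuity there is a common boundary point $P$ with $P-w=s(\gamma_A(z)-w)+t(\gamma_B(z)-w)$, $s,t>0$. Hence $\langle n(z),P-w\rangle>0$, i.e. $z\in H_P$, and $\gamma_B(z),P,\gamma_A(z)$ are in ccw order about $w$ within an angle $<\pi$.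

Let $\vartheta'$ be the direction of $\gamma_A(z)-P$. The point $w$ is to the left of this directed chord, and $n(\vartheta')$ points to the right, so $\langle w-P,n(\vartheta')\rangle<0$, i.e. $\vartheta'\in H_P$. By Lemma 3.1 for $A$, $N_A(P)\subset(\vartheta'-\pi,\vartheta')$ and $z\in(\vartheta',\vartheta'+\pi)$; so in $H_P$ we have $N_A(P)<\vartheta'<z$. Likewise, with $\vartheta''$ the direction of $P-\gamma_B(z)$, we have $\vartheta''\in H_P$ and $z<\vartheta''<N_B(P)$ by Lemma 3.1 for $B$. So $z$ is a zero in the gap between $N_A(P)$ and $N_B(P)$, and $z=z(P)$.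

**Step 4: (c).** Let $P_1,P_2,P_3$ be common points in ccw order about $w$, hence on both boundaries. The edges of the triangle have directions $\vartheta_{12}<\vartheta_{23}<\vartheta_{31}<\vartheta_{12}+2\pi$ with consecutive differences in $(0,\pi)$. By (b), mod $2\pi$, $z(P_2)\in(\vartheta_{12},\vartheta_{12}+\pi)\cap(\vartheta_{23}-\pi,\vartheta_{23})=(\vartheta_{12},\vartheta_{23})$, and similarly $z(P_3)\in(\vartheta_{23},\vartheta_{31})$ and $z(P_1)\in(\vartheta_{31},\vartheta_{12}+2\pi)$. So $z(P_1),z(P_2),z(P_3)$ are in ccw order. $\square$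

## 8. Existence of a shared arc

**Proposition 8.1.** *Let $V$ be an open arc of directions on which $\gamma_D$ is not constant. Then there is an open subarc $I_0\subset V$ on which $\gamma_D$ is not constant and $\zeta_+$ or $\zeta_-$ is constant.*

Local symmetries play no role here. Assume, for contradiction, that there is no such $I_0$:
$$\text{on no open subarc of }V\text{ where }\gamma_D\text{ is not constant is }\zeta_+\text{ or }\zeta_-\text{ constant.}\tag{6}$$

**Step 1: a good direction.** We want a direction at which short arcs of most of the bodies have almost constant normals. The set $\gamma_D(V)$ is connected with more than one point, so it is uncountable, and only countably many points of $\mathrm{bd}\,D$ have nondegenerate normal arcs. So uncountably many $\vartheta_0\in V$ have $N_D[\vartheta_0]=\{\vartheta_0\}$. Choose one that is not an endpoint of any of the countably many nondegenerate normal arcs of $K,K',H,H'$. Call one of these four bodies $C$ (and its translates) regular if $N_C[\vartheta_0]=\{\vartheta_0\}$. If $C$ is not regular, $\vartheta_0$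 is interior to $N_C[\vartheta_0]$, and $\gamma_C$ is constant near $\vartheta_0$. If $K,H$ or $K',H'$ were both not regular, then by (5) $\zeta_+$ would be constant on an open arc around $\vartheta_0$ in $V$, on which $\gamma_D$ is not constant because $N_D[\vartheta_0]=\{\vartheta_0\}$; this contradicts (6). If $K,H'$ or $H,K'$ were both not regular, the same would hold for $\zeta_-$. Hence each of the pairs $\{K,H\},\{K',H'\},\{K,H'\},\{K',H\}$ contains a regular body.

**Step 2: scales.** We fix nested sets of short vectors so that pieces of a short chord's arc stay under control. Let $\tau_0=\tau(\vartheta_0)$ and $U_\delta=\{x:0<|x|<\delta,\ |\vartheta_x-\vartheta_0|<\delta\}$. Fix $0<\delta_0<\min(\pi/3,\varepsilon_0,r_0)$ with $(\vartheta_0-\delta_0,\vartheta_0+\delta_0)\subset V$. For each $\delta\in(0,\delta_0]$ there is $\kappa(\delta)\in(0,\delta)$ such that for $x\in U_{\kappa(\delta)}$ we have $\mathrm{diam}\,\mathrm{arc}_C(x)<\min(\delta,\omega/2)$ for all four bodies, and for regular $C$ all normals at points of $\mathrm{arc}_C(x)$ lie in $(\vartheta_0-\delta,\vartheta_0+\delta)$.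 The first follows from Lemma 4.1(c). For the second, if $x_j\to o$, $\vartheta_{x_j}\to\vartheta_0$, $R_j\in\mathrm{arc}_C(x_j)$ and $\varphi_j\in N_C(R_j)$, then $R_j\to\gamma_C(\vartheta_0)$ and all limits of $\varphi_j$ lie in $N_C[\vartheta_0]=\{\vartheta_0\}$. Consequently, for $x\in U_{\kappa(\delta)}$ and points $P$ before $Q$, $P\ne Q$, on $\mathrm{arc}_C(x)$:
$$\text{if }C\text{ is regular, then }Q-P\in U_\delta;\tag{7}$$
$$\text{for every }C,\quad P=p_C(Q-P).\tag{8}$$
For (8), $|Q-P|<\delta\le\delta_0<r_0$ and the arc from $P$ to $Q$ has diameter $<\omega/2$, so Lemma 4.1(d) applies. For (7), the length is clear. By Lemma 3.1 the $\theta\in(\vartheta_x-\pi,\vartheta_x+\pi)$ with $\gamma_C(\theta)\in\mathrm{arc}_C(x)$ form the interval from $\min N_C(p_C(x))$ to $\max N_C(p_C(x)+x)$, on which $\gamma_C$ is monotone. As $(\vartheta_0-\delta,\vartheta_0+\delta)\subset(\vartheta_x-\pi,\vartheta_x+\pi)$, this interval lies in $(\vartheta_0-\delta,\vartheta_0+\delta)$. So normals $\varphi_1$ at $P$ and $\varphi_2$ at $Q$, taken in it, satisfy $\varphi_1<\varphi_2<\varphi_1+\pi$,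 and by Lemma 3.2 the direction of $Q-P$ is in $(\varphi_1,\varphi_2)\subset(\vartheta_0-\delta,\vartheta_0+\delta)$.

Put $\delta_1=\kappa(\delta_0)$, $\delta_2=\kappa(\delta_1)$, $\delta_3=\kappa(\delta_2)$. Since $\delta_0<\pi/3$, vectors $v\in U_{\delta_0}$ satisfy $\langle v,\tau_0\rangle\ge\frac12|v|>0$.

**Step 3: two pairs of bodies with the same zeros.** Fix $x\in U_{\delta_3}$, put $c=p_K(x)-p_H(x)$, and assume $c\notin E_+:=\zeta_+(\mathbb R)$. Let $A=K$, $B=H+c$, $A'=K'$, $B'=H'-c$. Then $\gamma_A-\gamma_B=\zeta_+-c$ and $\gamma_{A'}-\gamma_{B'}=-(\zeta_+-c)$ never vanish, and with $f=h_A-h_B$,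
$$h_{A'}-h_{B'}=-f,\tag{9}$$
because $h_K+h_{K'}=h_D=h_H+h_{H'}$. By (E), for $0<|y|<\varepsilon_0$,
$$p_A(y)=p_B(y)\iff p_K(y)-p_H(y)=c\iff p_{K'}(y)-p_{H'}(y)=-c\iff p_{A'}(y)=p_{B'}(y).\tag{10}$$
This holds for $y=x$. Open chords are interior, so $\mathrm{int}\,A\cap\mathrm{int}\,B$ and $\mathrm{int}\,A'\cap\mathrm{int}\,B'$ are nonempty. By (9), Lemma 7.1 applies to both pairs with the same zero set $Z$. Let $P_z$ and $P'_z$, $z\in Z$, be the corresponding common points of $A,B$ and of $A',B'$. Nothing so far relates $P_z$ to $P'_z$; the next two steps do.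

**Step 4: neighboring zeros.** *Let $z\ne w$ in $Z$ be adjacent (no zero on the open ccw arc $(z,w)$), let $e=P_w-P_z\in U_{\delta_2}$, and let $P_z=p_A(e)=p_B(e)$. Then $P'_w-P'_z=e$.*

The plan is to show that $e$ is at least as long as $e'=P'_w-P'_z$ in direction $\tau_0$, and conversely. By Lemma 7.1(b) lift so that $\vartheta_e-\pi<z<\vartheta_e<w<\vartheta_e+\pi$. By (10), $A'$ and $B'$ share the upper chord with vector $e$, from $P'_{z^*}$ to $P'_{w^*}$ say, with $z^*\in(\vartheta_e-\pi,\vartheta_e)$, $w^*\in(\vartheta_e,\vartheta_e+\pi)$. The interval $(z,w)$ contains $\vartheta_e$ and no zero, so $z^*\le z<w\le w^*<z^*+2\pi$. By Lemma 7.1(c), $P'_{z^*},P'_z,P'_w,P'_{w^*}$ occur in this order on $\mathrm{arc}_{A'}(e)$ and on $\mathrm{arc}_{B'}(e)$. One of $A',B'$ is regular and $e\in U_{\kappa(\delta_1)}$, so by (7) on the regular body and by (8) on both,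
$$e=a+e'+b,\qquad e'=P'_w-P'_z\in U_{\delta_1},\quad a,b\in U_{\delta_1}\cup\{o\},\quad P'_z=p_{A'}(e')=p_{B'}(e').$$

Now repeat this with $e'$, exchanging the roles of $(A,B)$ and $(A',B')$. By Lemma 7.1(b) for $A',B'$, mod $2\pi$, $\vartheta_{e'}\in(z,z+\pi)\cap(w-\pi,w)$. As $0<w-z<2\pi$, shifts of the second interval by nonzero multiples of $2\pi$ do not meet the first, so the intersection is contained in $(z,w)$, and we can lift so that $\vartheta_{e'}\in(z,w)$ and $\vartheta_{e'}-\pi<z<\vartheta_{e'}<w<\vartheta_{e'}+\pi$. By (10), $A$ and $B$ share the upper chord with vector $e'$, from $P_{z^{**}}$ to $P_{w^{**}}$ with $z^{**}\in(\vartheta_{e'}-\pi,\vartheta_{e'})$ and $w^{**}\in(\vartheta_{e'},\vartheta_{e'}+\pi)$; as before $z^{**}\le z$ and $w\le w^{**}$. So $P_z,P_w$ lie in this order on $\mathrm{arc}_A(e')$ and $\mathrm{arc}_B(e')$. One of $A,B$ is regular and $e'\in U_{\kappa(\delta_0)}$, so by (7) $e'=a_2+e+b_2$ with $a_2,b_2\in U_{\delta_0}\cup\{o\}$.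

Adding, $a+b+a_2+b_2=o$. Each of the four vectors has inner product at least half its length with $\tau_0$, so all four vanish, and $e'=e$.

**Step 5: the shared chords correspond to the same zeros.** *Let $p_K(x)=P_{y_1}$, $p_K(x)+x=P_{y_2}$, $p_{K'}(x)=P'_{y_1'}$, $p_{K'}(x)+x=P'_{y_2'}$, lifted by Lemma 7.1(b) so that $y_1,y_1'\in(\vartheta_x-\pi,\vartheta_x)$ and $y_2,y_2'\in(\vartheta_x,\vartheta_x+\pi)$. Then $y_1=y_1'$ and $y_2=y_2'$.*

Let $y_1=z_0<z_1<\dots<z_m=y_2$ be the zeros in $[y_1,y_2]$; here $y_2<y_1+2\pi$. By Lemma 7.1(c) the points $P_{z_k}$ lie in order on $\mathrm{arc}_A(x)$ and $\mathrm{arc}_B(x)$. One of $A,B$ is regular and $x\in U_{\kappa(\delta_2)}$, so by (7), (8) $e_k=P_{z_k}-P_{z_{k-1}}\in U_{\delta_2}$ and $P_{z_{k-1}}=p_A(e_k)=p_B(e_k)$. Step 4 gives $P'_{z_k}-P'_{z_{k-1}}=e_k$. Summing, $P'_{y_2}-P'_{y_1}=x$: $(P'_{y_1},P'_{y_2})$ is a chord of $A'$ with vector $x$.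

It is the upper one. Let $z_-$ be the largest zero $\le\vartheta_x$. Then $y_1,y_1'\le z_-\le\vartheta_x<y_2,y_2'$. From $y_1'\le z_-<y_2'$ and Lemma 7.1(c), $P'_{z_-}\in\mathrm{arc}_{A'}(x)$, so $\langle P'_{z_-},n(\vartheta_x)\rangle\ge h_{A'}(\vartheta_x)-M|x|$ by Lemma 4.1(c). Also $z_-$ is one of the $z_k$, so
$$|P'_{y_1}-P'_{z_-}|\le\sum_k|e_k|\le2\sum_k\langle e_k,\tau_0\rangle=2\langle x,\tau_0\rangle\le2|x|.$$
So $\langle P'_{y_1},n(\vartheta_x)\rangle\ge h_{A'}(\vartheta_x)-(M+2)|x|>h_{A'}(\vartheta_x)-\omega/2$, and Lemma 4.1(a) gives $P'_{y_1}=p_{A'}(x)=P'_{y_1'}$. Hence $y_1=y_1'$; then $P'_{y_2}=P'_{y_1}+x=P'_{y_2'}$ and $y_2=y_2'$.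

**Step 6: two incompatible orders of normals.** We show that $c\in E_+$, or the analogous statement for $H'$, always holds. Write $N_K,N_H,N_{K'},N_{H'}$ for the normal arcs of the four bodies at $p_K(x),p_H(x),p_{K'}(x),p_{H'}(x)$. By Lemma 3.1 they all lie in $I=(\vartheta_x-\pi,\vartheta_x)$. Still assuming $c\notin E_+$, apply Lemma 7.1(a),(b) to $(A,B)$ at $p_K(x)=p_H(x)+c$: the zero $y_1$ separates $N_K$ and $N_H$ in $I$, and $f$ changes from $-$ to $+$ there iff $N_K<N_H$. Apply it to $(A',B')$ at $p_{K'}(x)=p_{H'}(x)-c$; by Step 5 the same $y_1$ separates $N_{K'}$ and $N_{H'}$ in $I$, and $-f$ changes from $-$ to $+$ iff $N_{K'}<N_{H'}$. Hence, if $p_K(x)-p_H(x)\notin E_+$, there is $y\in I$ with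
$$N_K,N_{H'}<y<N_H,N_{K'}\qquad\text{or}\qquad N_H,N_{K'}<y<N_K,N_{H'}.\tag{11}$$
All hypotheses and the scales of Step 2 are symmetric in $H$ and $H'$, and exchanging them turns $\zeta_+$ into $\zeta_-$. So if $p_K(x)-p_{H'}(x)\notin E_-:=\zeta_-(\mathbb R)$, there is $v\in I$ with
$$N_K,N_H<v<N_{H'},N_{K'}\qquad\text{or}\qquad N_{H'},N_{K'}<v<N_K,N_H.\tag{12}$$
(11) and (12) cannot both hold. The first alternatives of both give $N_H<v<N_{H'}<y<N_H$. The first of (11) and the second of (12) give $N_{K'}<v<N_K<y<N_{K'}$. The second of (11) and the first of (12) give $N_K<v<N_{K'}<y<N_K$. The second alternatives of both give $N_{H'}<v<N_H<y<N_{H'}$. All are absurd. Hence for every $x\in U_{\delta_3}$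
$$p_K(x)-p_H(x)\in E_+\qquad\text{or}\qquad p_K(x)-p_{H'}(x)\in E_-.\tag{13}$$

**Step 7: a continuum of chords with one translation.** Now $x$ varies over a two-dimensional set while $E_\pm$ are curves, so some translation vector must occur for a continuum of $x$. The sets $E_\pm$ are compact and the maps in (13) are continuous by Lemma 4.1(b), so (13) covers the nonempty open set $U_{\delta_3}$ by two relatively closed subsets, and one of them has interior points. Exchanging $H$ and $H'$ if necessary, there is a closed disc $W\subset U_{\delta_3}$ of positive radius with $\Phi(x):=p_K(x)-p_H(x)\in E_+$ on $W$.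

*There are a nondegenerate continuum $\Lambda\subset W$ and $c$ with $\Phi\equiv c$ on $\Lambda$.* If $\Phi$ is constant, take $\Lambda=W$. Otherwise for some coordinate $\lambda$ of $\mathbb E^2$ the function $u=\lambda\circ\Phi$ is not constant on $W$, hence not on $\mathrm{int}\,W$. The function $\lambda\circ\zeta_+$ on $[0,2\pi]$ is continuous and of bounded variation, because coordinates of $\gamma_K$ and $\gamma_H$ are piecewise monotone. By Banach's indicatrix theorem it takes almost every value only finitely often. Choose such a value $t$ in the interior of the interval $u(\mathrm{int}\,W)$; then $E_+\cap\{\lambda=t\}$ is finite. Let $F=\{x\in W:u(x)=t\}$, a compact set. Then $\mathrm{int}\,W\setminus F$ is the union of the disjoint nonempty open sets $\{u<t\}$ and $\{u>t\}$, so it is disconnected. A compact totally disconnected set has dimension $\le0$, and a connected $2$-manifold is not disconnected by a subset of dimension $\le0$ (Hurewicz–Wallman, *Dimension Theory*, Ch. IV). So $F$ is not totally disconnected; it has a nondegenerate component $\Lambda$.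 The set $\Phi(\Lambda)$ is connected and contained in the finite set $E_+\cap\{\lambda=t\}$, hence a point $c$.

**Step 8: the shared arc and the contradiction.** On $\Lambda$ the maps $p_K$ and $x\mapsto p_K(x)+x$ are not both constant, and both have values in $\mathrm{bd}\,K\cap\mathrm{bd}(H+c)$, since $p_K(x)=p_H(x)+c$. The image of $\Lambda$ under the nonconstant one is a connected set with more than one point. So $\mathrm{bd}\,K\cap\mathrm{bd}(H+c)$ contains a nondegenerate arc $\Gamma$, proper and closed after shrinking, consisting of points $p_K(x)$ or of points $p_K(x)+x$, $x\in\Lambda$. One of $K,H$ is regular and $\Lambda\subset U_{\kappa(\delta_0)}$, so all normals of this body (of $H+c$, if it is $H$) at points of $\Gamma$ lie in $(\vartheta_0-\delta_0,\vartheta_0+\delta_0)\subset V$. By Lemma 3.3(a), $K$ and $H+c$ have the same normals at points of $\mathrm{relint}\,\Gamma$. Take $R_1$ before $R_2$ in $\mathrm{relint}\,\Gamma$, $R_1\neq R_2$. The normals of $K$ along the subarc from $R_1$ to $R_2$ form an interval in $(\vartheta_0-\delta_0,\vartheta_0+\delta_0)$;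 take in it $\varphi_1<\varphi_2$, normals at $R_1$ and $R_2$. By Lemma 3.3(b), $\gamma_K=\gamma_H+c$ on $(\varphi_1,\varphi_2)\subset V$ and $\gamma_K$ is not constant there; by Lemma 5.2 neither is $\gamma_D$. So $\zeta_+=c$ on $(\varphi_1,\varphi_2)$ (or $\zeta_-$, if $H$ and $H'$ were exchanged), which contradicts (6). $\square$

## 9. A shared arc can stop only beside a local symmetry

**Proposition 9.1.** *Let $I=[\theta_1,\theta_2]$ be a component of a level set of $\zeta_+$ or of $\zeta_-$ (as functions on $\mathbb R$), of finite length, with $\gamma_D$ not constant on $I$. Then there is $\varphi<\theta_2$ with $[\varphi,\theta_2]\subset I$ such that $m_K$ is constant and $\gamma_D$ is not constant on $[\varphi,\theta_2]$. The analogous statement holds at $\theta_1$.*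

The natural attempt is to push a shared arc past its end: a chord on the arc shared by $K',H'$ forces, by (E), a chord shared by $K,H$, whose endpoint may lie beyond the end of the arc shared by $K,H$. This works when the two arcs end with different normals (Cases 1 and 2). When they end with the same normal, the forced endpoint may fall short of the end; but if it always falls short, in both directions, then the arcs are equal, and this is a local symmetry (Case 3).

*Proof.* **Step 1: reductions.** The statement at $\theta_1$ follows from that at $\theta_2$ by reflection. Let $S$ be the linear reflection with $Sn(\theta)=n(-\theta)$. From $SJ^{-1}=JS$ we get $SJ^{-1}x=J^{-1}(-Sx)$, so $S$ carries "up for $x$" to "up for $-Sx$", and $p_{SC}(-Sx)=S(p_C(x)+x)$. Hence (E) is inherited by $SK,SH$. Moreover $\gamma_{SC}(\theta)=S\gamma_C(-\theta)$, so $m_K,\zeta_\pm$ are replaced by $Sm_K(-\theta),S\zeta_\pm(-\theta)$, and left ends of intervals become right ends.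

Replacing $H$ by $H'$, we may take $\zeta_+$; translating $H$ (and $H'$ oppositely), we may assume $\zeta_+=o$ on $I$. So $\gamma_K=\gamma_H$ and $\gamma_{K'}=\gamma_{H'}$ on $I$. Let $o_K=\gamma_K(\theta_2)$, $o_{K'}=\gamma_{K'}(\theta_2)$, and lift the normal arcs to contain $\theta_2$: $N_K[\theta_2]=[\alpha_K,\beta_K]$, $N_{K'}[\theta_2]=[\alpha_{K'},\beta_{K'}]$. By Lemma 5.2, $\alpha=\max(\alpha_K,\alpha_{K'})=\min N_D[\theta_2]\le\theta_2$, and $\theta_1<\alpha$, since otherwise $\gamma_D$ would be constant on $I$.

**Step 2: the shared arcs really end at $o_K$ and $o_{K'}$.** *For no $q^*\in\mathrm{bd}\,K$ strictly after $o_K$ (ccw, close to $o_K$) is the arc $[o_K,q^*]$ contained in $\mathrm{bd}\,K\cap\mathrm{bd}\,H$; likewise for $K',H'$ and $o_{K'}$.* Otherwise choose $\bar\theta>\beta_K$ so close to $\beta_K$ that $\gamma_K((\beta_K,\bar\theta])$ is in the open arc from $o_K$ to $q^*$. By Lemma 3.3(a), $\gamma_H=\gamma_K$ on $(\beta_K,\bar\theta]$, and by continuity $\gamma_H(\beta_K)=o_K=\gamma_K(\theta_2)=\gamma_H(\theta_2)$. The normal arc of $H$ at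 $o_K$ is connected of length $<\pi$ and $0\le\beta_K-\theta_2<\pi$, so it contains $[\theta_2,\beta_K]$, and $\gamma_H=o_K=\gamma_K$ on $[\theta_2,\beta_K]$. Thus $\zeta_+=o$ on $[\theta_2,\bar\theta]$ with $\bar\theta>\theta_2$, contradicting that $I$ is a component. For $K',H'$ the same argument works since $\zeta_+=-(\gamma_{K'}-\gamma_{H'})$.

**Case 1: $\alpha_K<\alpha_{K'}=\alpha$.** We push past $o_K$. For $\varphi<\alpha$ close to $\alpha$, in particular $\varphi>\max(\theta_1,\alpha_K)$, put $x(\varphi)=o_{K'}-\gamma_{K'}(\varphi)$. It is $\ne o$ because $\varphi<\alpha_{K'}$, its direction $\vartheta$ is in $(\varphi,\alpha)$ by Lemma 3.2, and $x(\varphi)\to o$ as $\varphi\uparrow\alpha$. As $[\varphi,\alpha]\subset I$, $K'$ and $H'$ share the short arc $\gamma_{K'}([\varphi,\alpha])=\gamma_{H'}([\varphi,\alpha])$, so by Lemma 4.1(d) $p_{K'}(x)=\gamma_{K'}(\varphi)=p_{H'}(x)$, where $x=x(\varphi)$. By (E), $p_K(x)=p_H(x)$, and $q(\varphi):=p_K(x)+x\in\mathrm{bd}\,K\cap\mathrm{bd}\,H$.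

Since $\alpha\le\theta_2\le\beta_K$, we have $\vartheta\in(\alpha_K,\beta_K)\subset N_K(o_K)$. By Lemma 3.1 neither $p_K(x)$ nor $q(\varphi)$ has the normal $\vartheta$, so both differ from $o_K$, and $o_K=\gamma_K(\vartheta)$ is on the open ccw arc from $p_K(x)$ to $q(\varphi)$. So $q(\varphi)$ is strictly after $o_K$. By Lemma 4.1(b),(c), $q$ is continuous and $q(\varphi)\to\gamma_K(\alpha)=o_K$ as $\varphi\uparrow\alpha$. Hence $\{o_K\}\cup\{q(\psi):\psi\in[\varphi,\alpha)\}$ is a connected subset of $\mathrm{bd}\,K\cap\mathrm{bd}\,H$ near $o_K$; it contains the arc $[o_K,q(\varphi)]$, which contradicts Step 2.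

**Case 2: $\alpha_{K'}<\alpha_K=\alpha$.** Exchange $(K,H)$ with $(K',H')$; again a contradiction.

**Case 3: $\alpha_K=\alpha_{K'}=\alpha$.** Here we use only the following consequence of (E): $p_K(x)=p_H(x)$ iff $p_{K'}(x)=p_{H'}(x)$, for small $x\ne o$. It is unaffected if $K,H$ are both translated by $-o_K$ and $K',H'$ are both translated by $-o_{K'}$; so are Step 2 and Section 4. Do this, so that $o_K=o_{K'}=o$.

For $\varphi<\alpha$ near $\alpha$ let $x(\varphi)=-\gamma_K(\varphi)\ne o$, with direction in $(\varphi,\alpha)$. As in Case 1, $p_K(x)=\gamma_K(\varphi)=p_H(x)$, so $p_{K'}(x)=p_{H'}(x)$ and $q'(\varphi):=p_{K'}(x)+x\in\mathrm{bd}\,K'\cap\mathrm{bd}\,H'$. Moreover $q'$ is continuous, and $q'(\varphi)\to\gamma_{K'}(\alpha)=o$, $p_{K'}(x(\varphi))\to o$ as $\varphi\uparrow\alpha$. If for some $\varphi$ close to $\alpha$ the point $q'(\varphi)$ were strictly after $o$ on $\mathrm{bd}\,K'$, the connected set $\{o\}\cup q'([\varphi,\alpha))$ would contain $[o,q'(\varphi)]$, contradicting Step 2. So for all $\varphi<\alpha$ near $\alpha$ the point $q'(\varphi)$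 is at or before $o$. The same holds with $K$ and $K'$ exchanged.

Use coordinates $(\xi,s)=(\langle\cdot,\tau(\alpha)\rangle,\langle\cdot,n(\alpha)\rangle)$. Take $\varphi_0<\alpha$ near $\alpha$. The arcs $\gamma_K([\varphi_0,\alpha])$ and $\gamma_{K'}([\varphi_0,\alpha])$ are nondegenerate since $\alpha=\alpha_K=\alpha_{K'}$, and they contain all boundary points of $K$, respectively $K'$, at or shortly before $o$. Their chords, directed ccw, have directions $\vartheta\in(\varphi_0,\alpha)$, i.e. slopes $\tan(\alpha-\vartheta)$. So near $o$ these arcs are graphs of functions $u,u'$ on a common interval $[-a_0,0]$ with $u(0)=u'(0)=0$, and these are concave because the bodies lie below. Let $a>0$ be small. As $\varphi\uparrow\alpha$, $\gamma_K(\varphi)$ runs continuously along the graph of $u$ to $o$, so there is $\varphi$ near $\alpha$ with $\gamma_K(\varphi)=(-a,u(-a))$ and $x=(a,-u(-a))$. As $q'(\varphi)$ is at or before $o$ and $p_{K'}(x)$ is before it on a short arc, both ends of the upper chord of $K'$ with vector $x$ are on the graph of $u'$: they are $(e-a,u'(e-a))$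 and $(e,u'(e))$ with $e\le0$. Concavity gives
$$-u(-a)=u'(e)-u'(e-a)\ge u'(0)-u'(-a)=-u'(-a),$$
i.e. $u(-a)\le u'(-a)$. By symmetry $u'(-a)\le u(-a)$. So the two arcs coincide near $o$. By Lemma 3.3 and continuity, $\gamma_K=\gamma_{K'}$ on $[\varphi,\alpha]$ for some $\varphi\in[\theta_1,\alpha)$, and on $[\alpha,\theta_2]$ both are constantly $o$. Back in the original position, $m_K=\frac12(\gamma_K-\gamma_{K'})$ is constant on $[\varphi,\theta_2]$. As $\varphi<\alpha=\alpha_K$, $\gamma_K$ is not constant on $[\varphi,\alpha]$, hence by Lemma 5.2 neither is $\gamma_D$. $\square$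

## 10. Proof of Theorem 1

Let $K$ be strictly convex without local symmetries and let $\mathbf{GC}(X)$ hold. By Lemma 5.3(a), $m_K$ is constant on no interval on which $\gamma_D$ is not constant. By Proposition 5.1 the standing assumptions hold. By Proposition 8.1, applied to any open arc $V$ on which $\gamma_D$ is not constant, $\zeta_+$ or $\zeta_-$ is constant on some interval $I_0$ on which $\gamma_D$ is not constant. Let $I\supset I_0$ be the component of the corresponding level set in $\mathbb R$; it is closed. If $I\ne\mathbb R$, then $I$ has finite length, because $\zeta_\pm$ are $\pi$-periodic and an interval of length $\ge\pi$ in a level set makes the level set all of $\mathbb R$. Proposition 9.1 then gives an interval on which $m_K$ is constant and $\gamma_D$ is not, a contradiction. So $I=\mathbb R$, that is, $\zeta_+$ or $\zeta_-$ is constant, and $H$ is a translate of $K$ or of $-K$. $\blacksquare$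

## 11. Bodies with finitely many local symmetries

This section is a supplement, not used above. It determines all $H$ when $K$ has finitely many maximal local symmetries, and shows that the hypothesis of Theorem 1 cannot be weakened to "not centrally symmetric".

Let $\mathbb T=\mathbb R/\pi\mathbb Z$; $m_K$ and $\zeta_\pm$ live on $\mathbb T$, and so does the property "$\gamma_D$ is constant on an arc".

**Definition 11.1.** A maximal local symmetry of $K$ is a maximal open arc $\mathcal J\subset\mathbb T$ on which $m_K$ is constant and $\gamma_D$ is not constant. The value $\mu$ of $m_K$ on $\mathcal J$ is its center; $\gamma_K(\theta+\pi)=2\mu-\gamma_K(\theta)$ on $\mathcal J$.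

By Lemma 5.3, $K$ has one iff it is locally symmetric.

**Setting.** $K$ is strictly convex, not centrally symmetric, with exactly $k\ge1$ (finitely many) maximal local symmetries $\mathcal J_i=(a_i,b_i)$ in cyclic order, with centers $\mu_i$. Put $Q_i=[b_i,a_{i+1}]$ and $d_i=\mu_{i+1}-\mu_i$, indices mod $k$, so $\sum d_i=o$. By maximality and continuity each $Q_i$ is nondegenerate and $m_K$ is not constant on $Q_i$ (otherwise $m_K$ would be constant on $\mathcal J_i\cup Q_i\cup\mathcal J_{i+1}$; for $k=1$ this would make $K$ centrally symmetric). By Lemma 5.2, $\gamma_D$ is not constant on $Q_i$ either. For $\varepsilon\in\{\pm1\}^k$ with $\sum\varepsilon_id_i=o$ let $m_\varepsilon:\mathbb T\to\mathbb E^2$ be the continuous function, unique up to additive constants, that is constant on each $\mathcal J_i$ and for which $m_\varepsilon-\varepsilon_im_K$ is constant on each $Q_i$; its increments over the $Q_i$ are $\varepsilon_id_i$, so it closes up. Let $\tilde\mu_1=\mu_1$, $\tilde\mu_{i+1}=\tilde\mu_i+\varepsilon_id_i$, and $a\times b=\det(a,b)$.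

**Theorem 2.** *(i) $h_\varepsilon=\frac12h_D+\langle m_\varepsilon,n\rangle$ is the support function of a strictly convex body $K_\varepsilon$ with $DK_\varepsilon=DK$; $K_\varepsilon$ is a translate of $\pm K$ iff $\varepsilon=\pm(1,\dots,1)$.*
*(ii) A convex body $H$ satisfies $\mathbf{GC}(\mathrm{bd}\,DK)$ iff it is a translate of some $K_\varepsilon$.*
*(iii) $H$ satisfies $\mathbf{GC}(\{o\})$ iff it is a translate of some $K_\varepsilon$ with $\sum_i\tilde\mu_i\times\tilde\mu_{i+1}=\sum_i\mu_i\times\mu_{i+1}$.*
*If $K$ is strictly convex and centrally symmetric, each of the two conditions $\mathbf{GC}(X)$ forces $H$ to be a translate of $K$.*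

**Corollary 11.2.** *(1) If a strictly convex $K$ has at most one maximal local symmetry, or is centrally symmetric, $\mathbf{GC}(X)$ determines $K$ up to translations and reflections, for both $X$. (2) If $k=2$ or $3$, this holds iff the centers are pairwise distinct.*

*Proof from Theorems 1 and 2.* (1) With no local symmetry use Theorem 1; for $k=1$ only $\varepsilon=\pm1$ occur. (2) For $k\le3$ an $\varepsilon\ne\pm(1,\dots,1)$ is, up to a global sign, $+1$ except at one index $i$. Then $\sum\varepsilon_jd_j=-2d_i$, which is $o$ iff $\mu_i=\mu_{i+1}$, and for $k=2,3$ every pair of centers is of this form. If $\mu_i=\mu_{i+1}$, all $\tilde\mu_j=\mu_j$, so the condition in (iii) holds. $\square$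

As an example with $k=2$, let $I_1,I_2$ be closed arcs of the circle with $I_1,I_1+\pi,I_2,I_2+\pi$ disjoint. Let $b_i$ be a standard bump $\exp(-1/(1-s^2))$ on $\mathrm{int}\,I_i$ ($s$ an affine parameter with range $(-1,1)$), extended by $b_i(\theta+\pi)=-b_i(\theta)$, and zero elsewhere. For small $t>0$ let $h_K=1+t(b_1+b_2)$ and $h_H=1+t(b_1-b_2)$; since $h+h''>0$, these are support functions of smooth bodies. Here $h_D=2$ and $m_K=t\sum_i(b_in+b_i'\tau)$, which vanishes off the supports. Also $m_K'=t\sum_i(b_i+b_i'')\tau$. If $m_K$ were constant on a subinterval of $I_i$, then $b_i+b_i''=0$ there and, by analyticity, on all of $\mathrm{int}\,I_i$, so $b_i$ would be a sinusoid on $\mathrm{int}\,I_i$ vanishing with its derivative at the ends, hence zero, which is false. So $k=2$, $\mu_1=\mu_2=o$, and $H=K_{(1,-1)}$, up to the numbering of the $Q_i$ and the sign of $\varepsilon$. By Theorem 2, $H$ satisfies $\mathbf{GC}(X)$ for both $X$ and is not a translate of $\pm K$. Hence "globally non-symmetric" cannot be replaced in Theorem 1 by "not centrally symmetric".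

**Proposition 11.3.** *Under the standing assumptions of Section 5, if $m_K$ is constant on an open arc $\mathcal J$, so is $m_H$.*

*Proof.* Let $m_K=\mu$ on $\mathcal J$. Let $\varphi_1<\varphi_2$ in $\mathcal J$ be so close that $\gamma_K,\gamma_{K'}$ map $[\varphi_1,\varphi_2]$ to arcs of diameter $<\min(\omega/2,r_0,\varepsilon_0)$. If $\gamma_D(\varphi_1)=\gamma_D(\varphi_2)$, both lie in one normal arc of $D$ and $m_H(\varphi_1)=m_H(\varphi_2)$ by Lemma 5.2. Otherwise let $x=\frac12(\gamma_D(\varphi_2)-\gamma_D(\varphi_1))$. By (4) this is the chord vector from $\varphi_1$ to $\varphi_2$ for both $K$ and $K'$, so by Lemma 4.1(d) $p_K(x)=\frac12\gamma_D(\varphi_1)+\mu$ and $p_{K'}(x)=\frac12\gamma_D(\varphi_1)-\mu$. By (E), $p_H(x)+p_{H'}(x)=\gamma_D(\varphi_1)$, and adding $2x$, $(p_H(x)+x)+(p_{H'}(x)+x)=\gamma_D(\varphi_2)$. By Lemma 5.2, $p_H(x)=\gamma_H(\varphi_1)$ and $p_H(x)+x=\gamma_H(\varphi_2)$, and likewise for $H'$. So $\gamma_H(\varphi_2)-\gamma_H(\varphi_1)=x=\gamma_{H'}(\varphi_2)-\gamma_{H'}(\varphi_1)$, and $m_H=\frac12(\gamma_H-\gamma_{H'})$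 takes the same value at $\varphi_1,\varphi_2$. So $m_H$ is locally constant on $\mathcal J$. $\square$

**Proposition 11.4.** *Let $K,H$ be strictly convex, $DK=DH=D$, and let (E) hold for small $x\ne o$. Then $\mathbf{GC}(\mathrm{bd}\,D)$ holds, and $\mathbf{GC}(\{o\})$ holds iff $\mathrm{area}\,K=\mathrm{area}\,H$.*

*Proof.* By (2), $Y_K=Y_H$ for small $x\ne o$. By Lemma 2.3 the continuous function $g_K-g_H$ has zero directional derivatives on a punctured neighborhood of $o$, so it is constant near $o$, equal to its value $\mathrm{area}\,K-\mathrm{area}\,H$ at $o$.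

Next, as $z\in\mathrm{int}\,D$ tends to $\mathrm{bd}\,D$, $Y_K(z)\to o$ uniformly: if $z_j\to z\in\mathrm{bd}\,D$, both chords with vector $z_j$ converge to the unique chord with vector $z$. So for $z$ near $\mathrm{bd}\,D$ the vector $x=-Y_K(z)\ne o$ is small, $Y_K(x)=-Y_K(Y_K(z))=z$ by Lemma 1.2, $Y_H(x)=Y_K(x)=z$, and $Y_H(z)=Y_H(Y_H(x))=-x=Y_K(z)$. So $g_K-g_H$ has zero derivatives on $\{z\in\mathrm{int}\,D:\mathrm{dist}(z,\mathrm{bd}\,D)<\delta\}$ for some $\delta>0$. It is continuous and vanishes on $\mathrm{bd}\,D$. The segment from $z$ to a nearest point of $\mathrm{bd}\,D$ stays in this set up to its end, so $g_K-g_H$ vanishes there. Outside $D$ both functions are $0$. $\square$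

*Proof of Theorem 2.* If $K$ is centrally symmetric, $m_K$ is constant on $\mathbb T$. By Propositions 5.1 and 11.3, so is $m_H$; then $\zeta_+$ is constant and $H$ is a translate of $K$. From now on we are in the Setting.

**Step 1: (i).** For $\varepsilon=\pm(1,\dots,1)$, $K_\varepsilon$ is a translate of $\pm K$, and this is the only case if $k=1$. Let $k\ge2$. The open arcs $W_i=\mathcal J_i\cup Q_i\cup\mathcal J_{i+1}=(a_i,b_{i+1})$ are proper and cover $\mathbb T$. On $W_i$ we have $m_\varepsilon=\varepsilon_im_K+c_i$, since $m_\varepsilon$ and $m_K$ are both constant on $\mathcal J_i$ and on $\mathcal J_{i+1}$. By (4), $h_K=\frac12h_D+\langle m_K,n\rangle$ and $h_{K'}=\frac12h_D-\langle m_K,n\rangle$, so over each lift of $W_i$ to the circle $h_\varepsilon$ is $h_K+\langle c_i,n\rangle$ or $h_{K'}+\langle c_i,n\rangle$.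

Hence the positively homogeneous extension $F(rn(\theta))=rh_\varepsilon(\theta)$, $r\ge0$, coincides near every point other than $o$ with a support function, so it is convex there. On a line missing $o$ it is locally convex, hence convex; on lines through $o$ it is convex by continuity. So $F$ is convex, and $h_\varepsilon$ is the support function of a compact convex set $K_\varepsilon$. As $h_\varepsilon$ is $C^1$, its faces are points, $\gamma_{K_\varepsilon}=h_\varepsilon n+h_\varepsilon'\tau$, and this is locally $\gamma_K+c_i$ or $\gamma_{K'}+c_i$, i.e. $\gamma_{K_\varepsilon}=\frac12\gamma_D+m_\varepsilon$. As $m_\varepsilon$ is $\pi$-periodic, $h_\varepsilon(\theta)+h_\varepsilon(\theta+\pi)=h_D(\theta)$, so $DK_\varepsilon=D$. Therefore $K_\varepsilon$ is not contained in a line, has interior points, and is strictly convex. If $K_\varepsilon$ is a translate of $K$ (of $-K$), then $m_\varepsilon-m_K$ (respectively $m_\varepsilon+m_K$) is constant; on a $Q_i$ with $\varepsilon_i=-1$ (respectively $\varepsilon_i=1$) this would make $m_K$ constant, which is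 impossible. So $\varepsilon=\pm(1,\dots,1)$.

**Step 2: necessity in (ii) and (iii), up to the area condition.** Proposition 5.1 gives $DH=D$ and (E), and by Proposition 11.3 $m_H$ is constant on each $\mathcal J_i$. Fix $i$. By Proposition 8.1 with $V=\mathrm{int}\,Q_i$ (lifted), $\zeta_+$ or $\zeta_-$ is constant on an interval $I_0\subset\mathrm{int}\,Q_i$ on which $\gamma_D$ is not constant. Let $I\supset I_0$ be the component of the level set. If $I\not\supset Q_i$, some endpoint of $I$, say the right one $\theta_2$, satisfies $b_i<\theta_2<a_{i+1}$, and $I$ has finite length. By Proposition 9.1, points just to the left of $\theta_2$ belong to a maximal local symmetry, yet they lie in $Q_i$, which is disjoint from all $\mathcal J_j$: a contradiction. The left endpoint is treated likewise. So on $Q_i$, $m_H=\varepsilon_im_K+\text{const}$ with a sign $\varepsilon_i$. The increment of $m_H$ over $Q_i$ is $\varepsilon_id_i$, periodicity gives $\sum\varepsilon_id_i=o$, and $m_H-m_\varepsilon$ is constant: $H$ is a translate of $K_\varepsilon$. If $X=\{o\}$, also $\mathrm{area}\,H=g_H(o)=g_K(o)=\mathrm{area}\,K$.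

**Step 3: normals of short arcs stay in one $W_i$.** Let $k\ge2$. *For every $\vartheta$, $N_K[\vartheta]\cup N_{K'}[\vartheta]$ lies in one lift of some $W_i$.* Work in $\mathbb R$ with the lifted arcs. On $\mathcal J_j$ the maps $\gamma_K=\frac12\gamma_D+\mu_j$ and $\gamma_{K'}=\frac12\gamma_D-\mu_j$ are not constant, so no normal arc of $K$ or $K'$ contains $\mathcal J_j$. If $\vartheta\in Q_i$, both arcs therefore have minimum $>a_i$ and maximum $<b_{i+1}$, so they lie in $W_i$. Let $\vartheta\in\mathcal J_i$. If one of the two arcs has minimum $\le a_i$, then $\gamma_D$ is constant on $(a_i,\vartheta]$, so both arcs contain $(a_i,\vartheta]$; hence both have maximum $<b_i$ and minimum $>a_{i-1}$ and lie in $W_{i-1}$. If neither has minimum $\le a_i$, both have maximum $<b_{i+1}$ and lie in $W_i$.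

By Lemma 4.1(c) and compactness it follows that for small $x\ne o$ all normals of $K$ on $\mathrm{arc}_K(x)$ and of $K'$ on $\mathrm{arc}_{K'}(x)$ lie in one lift of some $W_i$: if $x_j\to o$ and $\vartheta_{x_j}\to\vartheta$, limits of such normals lie in $N_K[\vartheta]\cup N_{K'}[\vartheta]$, and $W_i$ is open.

**Step 4: (E) for $H=K_\varepsilon$.** The case $\varepsilon=\pm(1,\dots,1)$ is trivial, so let $k\ge2$. Let $x\ne o$ be small and $W_i$ as in Step 3. On that lift $(\gamma_H,\gamma_{H'})=(\gamma_K+c_i,\gamma_{K'}-c_i)$ if $\varepsilon_i=1$, and $(\gamma_{K'}+c_i,\gamma_K-c_i)$ if $\varepsilon_i=-1$. If $\varepsilon_i=1$, then $\mathrm{arc}_K(x)+c_i$ and $\mathrm{arc}_{K'}(x)-c_i$ are short ccw arcs of $\mathrm{bd}\,H$ and $\mathrm{bd}\,H'$, and Lemma 4.1(d) gives $p_H(x)=p_K(x)+c_i$ and $p_{H'}(x)=p_{K'}(x)-c_i$. If $\varepsilon_i=-1$, likewise $p_H(x)=p_{K'}(x)+c_i$ and $p_{H'}(x)=p_K(x)-c_i$. In both cases (E) holds. By Proposition 11.4, $\mathbf{GC}(\mathrm{bd}\,D)$ holds for $K$ and $K_\varepsilon$, which proves (ii), and $\mathbf{GC}(\{o\})$ holds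 iff the areas agree.

**Step 5: areas.** It remains to express $\mathrm{area}\,K=\mathrm{area}\,K_\varepsilon$ through the centers. We have $\mathrm{area}\,K=\frac12\int_0^{2\pi}\gamma_K\times d\gamma_K$ as a Riemann–Stieltjes integral, since $\gamma_K$ is continuous of bounded variation. Insert $\gamma_K=\frac12\gamma_D+m_K$. As $\gamma_D(\theta+\pi)=-\gamma_D(\theta)$ and $m_K$ is $\pi$-periodic, the mixed terms cancel, and
$$\mathrm{area}\,K=\tfrac14\,\mathrm{area}\,D+\int_{\mathbb T}m_K\times dm_K.$$
The arcs $\mathcal J_i$ contribute nothing, and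
$$\int_{Q_i}m_K\times dm_K=\mu_i\times d_i+\int_{Q_i}(m_K-\mu_i)\times dm_K,\qquad\mu_i\times d_i=\mu_i\times\mu_{i+1}.$$
The last integral is unchanged when $m_K$ is replaced by $\pm m_K+c$ and $\mu_i$ by the corresponding initial value. The same computation for $K_\varepsilon$, with $m_\varepsilon$ normalized to have the value $\tilde\mu_i$ on $\mathcal J_i$, and subtraction give
$$\mathrm{area}\,K-\mathrm{area}\,K_\varepsilon=\sum_i\mu_i\times\mu_{i+1}-\sum_i\tilde\mu_i\times\tilde\mu_{i+1}.$$
Together with Steps 2 and 4 this proves (iii). $\blacksquare$
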